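\title{End-sums of contractible open manifolds depend on the rays}

\begin{abstract}
The end-sum joins two noncompact manifolds along properly embedded rays. We show that for contractible open $n$-manifolds, $n\ge 4$, the result can depend on the rays, even up to homeomorphism; this answers a question of Calcut, Guilbault and Haggerty. In each dimension $n\ge4$ we construct a contractible open manifold $M\subset S^n$ such that, for every compact oriented contractible $n$-manifold $C$ with $\pi_1(\partial C)\neq1$, the end-sums of $M$ with the interior of $C$ realize $2^{\aleph_0}$ homeomorphism types. The fundamental pro-group at infinity of $M$ is a tower of free groups with malnormal bonding maps, the group $\pi_1(\partial C)$ marks the ray used to form the sum, and a counting argument finishes the proof.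
\end{abstract}

\section{The end-sum and the question}\label{sec:intro}

Manifolds are smooth, and an \emph{open} manifold is a connected noncompact manifold without boundary. A \emph{ray} in a manifold $M$ is a smooth proper embedding of a closed half-line into $\operatorname{Int}M$, or its image. A \emph{regular neighborhood} of a ray $r$ is a closed neighborhood $\nu r\subset\operatorname{Int}M$ of $r$ such that the pair $(\nu r,r)$ is diffeomorphic to $(\mathbb R^n_+,s_0)$, where $\mathbb R^n_+=\{x_n\ge0\}$ is closed upper half-space and $s_0=\{(0,\dots,0,t):t\ge1\}$.

Let $M$ and $N$ be oriented noncompact $n$-manifolds. Choose rays $r\subset M$ and $s\subset N$, regular neighborhoods $\nu r$ and $\nu s$, and an orientation-reversing diffeomorphism $f:\partial\nu r\to\partial\nu s$ between their boundaries, which are copies of $\mathbb R^{n-1}$. The \emph{end-sum} is the oriented manifold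
\[
M\natural_{r,s}N=(M-\operatorname{Int}\nu r)\cup_f(N-\operatorname{Int}\nu s).
\]
It is known that its diffeomorphism type does not depend on $\nu r$, $\nu s$ or $f$; we use this fact without proof. The type may depend on the rays.

The construction is a boundary connected sum performed at infinity. If $M$ and $N$ are interiors of compact manifolds and the rays run along collar lines toward two boundary points, then removing $\nu r$ and $\nu s$ removes two half-balls, and $M\natural_{r,s}N$ is the interior of the boundary connected sum. The simplest summand changes nothing.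

\begin{example}\label{ex:Rn}
For every $M$ and $r$ we have $M\natural_{r,s_0}\mathbb R^n\cong M$. Take $\nu s_0=\mathbb R^n_+$, choose an orientation-preserving diffeomorphism from $\nu r$ onto the lower half-space $\mathbb R^n-\operatorname{Int}\nu s_0$, and let $f$ be its restriction to the boundary. Then $f:\partial\nu r\to\partial\nu s_0$ reverses orientation, and the end-sum puts back the half-space that was removed from $M$.
\end{example}

Suppose now that $M$ and $N$ are contractible. A half-space deformation retracts onto its boundary, so $M-\operatorname{Int}\nu r$ and $N-\operatorname{Int}\nu s$ are contractible, and so is their union along $\mathbb R^{n-1}$. The homotopy type of the end-sum therefore carries no trace of the rays, and whatever dependence there is must be seen at infinity. Even there it is well hidden: a change of ray acts on the fundamental groups of neighborhoods of infinity only through inner automorphisms (Lemma~\ref{lem:change}), which homology does not notice. One might guess that for contractible summands the rays do not matter. The following question is posed in \cite{CGH}.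

\begin{quote}
\textbf{Question.} \emph{Let $M$ and $N$ be oriented contractible open $n$-manifolds, $n\ge4$. Is the diffeomorphism type of $M\natural_{r,s}N$ independent of the rays $r$ and $s$? Is its homeomorphism type?}
\end{quote}

The answer to both parts is no, in every dimension $n\ge4$.

\begin{theorem}\label{thm:main}
Let $n\ge4$. There is a smooth oriented contractible open $n$-manifold $M\subset S^n$ with the following property. Let $C$ be any compact oriented contractible smooth $n$-manifold with $\pi_1(\partial C)\ne1$, and let $N=\operatorname{Int}C$. Then there are a ray $s\subset N$ and rays $r_\varepsilon\subset M$, $\varepsilon\in\{0,1\}^{\mathbb N}$, such that each homeomorphism class contains only countably many of the manifolds $Z_\varepsilon=M\natural_{r_\varepsilon,s}N$. Hence these end-sums of $M$ and $N$ realize exactly $2^{\aleph_0}$ homeomorphism types (ignoring orientation), and therefore $2^{\aleph_0}$ diffeomorphism types.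
\end{theorem}

Manifolds $C$ as in the theorem exist for every $n\ge4$ (Proposition~\ref{prop:Cexists}). The number $2^{\aleph_0}$ is the largest possible: a ray is determined by its values at rational parameters, so there are at most $2^{\aleph_0}$ pairs of rays. The hypothesis $\pi_1(\partial C)\neq1$ cannot be dropped, since for $C=D^n$ and a radial ray $s$ Example~\ref{ex:Rn} gives $M\natural_{r,s}N\cong M$ for every $r$.

The invariant that separates the $Z_\varepsilon$ depends only on their ends, and the proof gives more. A map is \emph{proper} if preimages of compact sets are compact, and proper homotopy equivalence is defined by requiring all maps and homotopies $Y\times I\to Y'$ to be proper. A \emph{neighborhood of infinity} in a manifold is a subset whose complement has compact closure.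

\begin{theorem}\label{thm:more}
Let $Z_\varepsilon$ be the manifolds constructed in the proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] Each proper homotopy class contains only countably many $Z_\varepsilon$, so there are $2^{\aleph_0}$ proper homotopy types among them.
\item[(b)] For each fixed $\omega$, only countably many $Z_\varepsilon$ have a closed neighborhood of infinity homeomorphic to a closed neighborhood of infinity in $Z_\omega$.
\end{enumerate}
\end{theorem}

\subsection*{The idea}
The fundamental groups of smaller and smaller neighborhoods of infinity form an inverse sequence of groups, and a ray supplies the base points. The manifold $M$ is the complement in $S^n$ of an acyclic, solenoid-like continuum, and its inverse sequence is $F\leftarrow F\leftarrow\cdots$ with $F$ free of rank two. We arrange that the sequence based at $r_\varepsilon$ takes uncountably many values as $\varepsilon$ varies. This alone distinguishes nothing, since the manifold $M$ is the same for all rays. The summand $N$ attaches a free factor $P=\pi_1(\partial C)$ along $r_\varepsilon$, and a homeomorphism of end-sums is forced to respect the place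 where $P$ is attached. Thus $Z_\varepsilon$ remembers the inverse sequence of $M$ based at $r_\varepsilon$.

Section~\ref{sec:towers} sets up the language, and Section~\ref{sec:toy} shows both halves of the idea on a small example. Sections~\ref{sec:count} and~\ref{sec:marker} contain the group theory, Sections~\ref{sec:MN} and~\ref{sec:Z} the manifolds and the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:more} the proof of Theorem~\ref{thm:more}.

\section{Towers and the fundamental pro-group at infinity}\label{sec:towers}

\subsection*{Towers of groups}
A \emph{tower} $\mathbf G=\{G_i,\gamma_i\}$ is an inverse sequence of groups $G_0\xleftarrow{\gamma_0}G_1\xleftarrow{\gamma_1}\cdots$. The $\gamma_i$ and their composites $\gamma_{ji}=\gamma_j\cdots\gamma_{i-1}:G_i\to G_j$ ($i\ge j$, $\gamma_{jj}=\mathrm{id}$) are its \emph{bonds}. Morphisms are pro-morphisms,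
\[
\operatorname{Hom}(\mathbf G,\mathbf G')=\varprojlim_j\varinjlim_i\operatorname{Hom}(G_i,G'_j).
\]
Concretely, a morphism $\psi$ has a component $\psi_j$ for each $j$. The component is represented by a homomorphism $u:G_i\to G'_j$ for some $i$; two homomorphisms $u:G_i\to G'_j$ and $u':G_{i'}\to G'_j$ represent the same component if $u\gamma_{il}=u'\gamma_{i'l}$ for all large $l$; and if $u$ represents $\psi_{j}$, then $\gamma'_{kj}u$ represents $\psi_k$ for $k\le j$. If $u:G_i\to G'_j$ represents $\psi_j$ and $w:G'_j\to G''_k$ represents $\chi_k$, then $wu$ represents $(\chi\psi)_k$. The $j$-th component of the identity is represented by any bond $\gamma_{ji}$. The symbol $\cong$ between towers means isomorphism in this category. Four facts follow from the definitions.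
\begin{enumerate}
\item[(T1)] Isomorphisms $G_i\to G'_i$ that commute with the bonds define an isomorphism $\mathbf G\cong\mathbf G'$.
\item[(T2)] A tower is isomorphic to the tower obtained by deleting its first term: the two obvious morphisms are represented by identities and bonds, and so are their composites.
\item[(T3)] The group $\varprojlim\mathbf G$ of \emph{threads} $(x_i)$, $x_i=\gamma_i(x_{i+1})$, is a functor of $\mathbf G$: a morphism sends $(x_i)$ to the thread with $j$-th entry $u(x_i)$, for any representative $u:G_i\to G'_j$. A morphism from the constant tower $\{P,\mathrm{id}\}$ to $\mathbf G$ is a family of homomorphisms $x_j:P\to G_j$ with $x_j=\gamma_jx_{j+1}$.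
\item[(T4)] A functor from groups to groups, applied to terms, bonds and representatives, carries isomorphic towers to isomorphic towers.
\end{enumerate}

Write $c_h(x)=hxh^{-1}$. For $h=(h_i)\in\prod G_i$, the \emph{twist} of $\mathbf G$ by $h$ is the tower $\mathbf G^h=\{G_i,\,c_{h_i}\gamma_i\}$.

\begin{lemma}\label{lem:twist}
Let $h_i,u_i\in G_i$ and $h'_i=u_i^{-1}h_i\gamma_i(u_{i+1})$. Then $\mathbf G^h\cong\mathbf G^{h'}$.
\end{lemma}

\begin{proof}
For $x\in G_{i+1}$,
\[
c_{h'_i}\gamma_i\bigl(u_{i+1}^{-1}xu_{i+1}\bigr)=u_i^{-1}h_i\gamma_i(x)h_i^{-1}u_i=c_{u_i^{-1}}\bigl(c_{h_i}\gamma_i(x)\bigr),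
\]
so the automorphisms $c_{u_i^{-1}}$ commute with the bonds, and (T1) applies.
\end{proof}

\begin{example}\label{ex:notwist}
If all $G_i$ are abelian, then $\mathbf G^h=\mathbf G$. If all bonds are surjective, then $\mathbf G^h\cong\mathbf G$: put $u_0=1$, solve $\gamma_i(u_{i+1})=h_i^{-1}u_i$ inductively, and obtain $h'_i=1$. A tower that feels twisting must therefore be far from abelian and far from surjective.
\end{example}

\subsection*{The tower of a one-ended manifold}
A sequence of neighborhoods of infinity $W_0\supset W_1\supset\cdots$ in a manifold $Y$ is \emph{cofinal} if every compact set misses some $W_i$. We call a noncompact manifold $Y$ \emph{one-ended} if it has a cofinal sequence of path-connected neighborhoods of infinity. A \emph{base ray} is a proper continuous map $\rho$ of a closed half-line into $Y$; it need not be an embedding. Paths are concatenated from left to right, and \emph{transport} along a path $\alpha$ from $y$ to $y'$ is the isomorphism $[\ell]\mapsto[\alpha\ell\alpha^{-1}]$ from the fundamental group at $y'$ to that at $y$.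

A \emph{system} for $(Y,\rho)$ consists of a cofinal sequence $W_i$ of path-connected neighborhoods of infinity and numbers $t_0<t_1<\cdots\to\infty$ with $\rho([t_i,\infty))\subset W_i$. For given $W_i$ such numbers exist because $\rho$ is proper. The system determines the tower $\Pi(Y,\rho)$ with terms $\pi_1(W_i,\rho(t_i))$, whose bonds are induced by inclusion followed by transport along $\rho|_{[t_i,t_{i+1}]}$. This is the \emph{fundamental pro-group at infinity} of $Y$ based at $\rho$.

Let $\lambda:Y\to Y'$ be a proper map of one-ended manifolds, and choose systems $(W_i,t_i)$ for $(Y,\rho)$ and $(W'_j,t'_j)$ for $(Y',\lambda\rho)$. Given $j$, the preimage of the compact set $\overline{Y'-W'_j}$ is compact, so $\lambda(W_i)\subset W'_j$ and $t_i\ge t'_j$ for large $i$. For such $i$ consider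
\[
\pi_1(W_i,\rho(t_i))\to\pi_1(W'_j,\lambda\rho(t_i))\to\pi_1(W'_j,\lambda\rho(t'_j)),
\]
the map induced by $\lambda$ followed by transport along $\lambda\rho|_{[t'_j,t_i]}$. Transports along consecutive segments of $\lambda\rho$ compose to transport along their union. Hence these homomorphisms are compatible with the bonds of both towers and define a morphism $\lambda_*:\Pi(Y,\rho)\to\Pi(Y',\lambda\rho)$.

\begin{lemma}\label{lem:functor}
For proper maps $\lambda:Y\to Y'$ and $\mu:Y'\to Y''$ and any choice of systems, $(\mu\lambda)_*=\mu_*\lambda_*$. Consequently $\Pi(Y,\rho)$ is independent of the system up to canonical isomorphism, and a homeomorphism $\lambda$ induces an isomorphism $\Pi(Y,\rho)\cong\Pi(Y',\lambda\rho)$.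
\end{lemma}

\begin{proof}
Given $k$, choose $j$ with $\mu(W'_j)\subset W''_k$ and $t'_j\ge t''_k$, then $i$ with $\lambda(W_i)\subset W'_j$ and $t_i\ge t'_j$. The composite of the two representatives is the map induced by $\mu\lambda$ followed by transport along $\mu\lambda\rho|_{[t'_j,t_i]}$ and then along $\mu\lambda\rho|_{[t''_k,t'_j]}$. This represents the $k$-th component of $(\mu\lambda)_*$. The identity map with the same system on both sides induces the identity morphism. So a homeomorphism and its inverse induce inverse morphisms, and the case $\lambda=\mathrm{id}_Y$ with two systems gives the independence.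
\end{proof}

In particular $\rho$ may be replaced by a tail $\rho|_{[t,\infty)}$. The dependence on the base ray, by contrast, is genuine, and twisting describes it exactly.

\begin{lemma}[Change of ray]\label{lem:change}
Let $\mathbf G=\{G_i,\gamma_i\}$ be the tower of a system $(W_i,t_i)$ for $(Y,\rho)$, and let $\rho'$ be another base ray, with system $(W_i,t'_i)$. Put $\rho_i=\rho|_{[t_i,t_{i+1}]}$ and $\rho'_i=\rho'|_{[t'_i,t'_{i+1}]}$, choose paths $\alpha_i$ in $W_i$ from $\rho(t_i)$ to $\rho'(t'_i)$, and let $h_i=[\alpha_i\rho'_i\alpha_{i+1}^{-1}\rho_i^{-1}]\in G_i$. Then transport along the $\alpha_i$ is an isomorphism $\Pi(Y,\rho')\cong\mathbf G^h$.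
\end{lemma}

\begin{proof}
A class $[\ell]\in G_{i+1}$ corresponds to $[\alpha_{i+1}^{-1}\ell\alpha_{i+1}]$ at $\rho'(t'_{i+1})$. Applying the bond for $\rho'$ and transporting along $\alpha_i$ gives the class in $W_i$ of
\[
\alpha_i\rho'_i\alpha_{i+1}^{-1}\,\ell\,\alpha_{i+1}\rho_i'^{-1}\alpha_i^{-1}\simeq(\alpha_i\rho'_i\alpha_{i+1}^{-1}\rho_i^{-1})\,(\rho_i\ell\rho_i^{-1})\,(\alpha_i\rho'_i\alpha_{i+1}^{-1}\rho_i^{-1})^{-1},
\]
which is $h_i\gamma_i([\ell])h_i^{-1}$.
\end{proof}

\section{A model: the dyadic tower with a marker}\label{sec:toy}

For a tower $\mathbf T=\{G_i,\gamma_i\}$ and a group $P$, let $\mathbf T*P=\{G_i*P,\ \gamma_i*\mathrm{id}_P\}$. We shall see in Section~\ref{sec:Z} that if $\mathbf T$ is the tower of $M$ at $r$, then $\mathbf T*P$ is the tower of $M\natural_{r,s}N$ at a base ray running along the seam. Two different operations must then be kept apart. Changing the ray used to form the sum replaces $\mathbf T*P$ by $\mathbf T^g*P$. Changing the base ray in a fixed end-sum replaces it by $(\mathbf T*P)^h$. A homeomorphism of end-sums need not preserve seams, so all it gives is an isomorphism $\mathbf T^g*P\cong(\mathbf T^{g'}*P)^h$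 with $h$ unknown. If we kill $P$ at once, the right side becomes an arbitrary twist of $\mathbf T$ and $g'$ is lost. The factor $P$ must first be used to control $h$.

We recall two facts on free products. Every element of $A*B$ has a unique \emph{normal form}, a product of nontrivial syllables taken alternately from $A$ and $B$. It follows that a free product of injective homomorphisms is injective. A subgroup $H\le G$ is \emph{malnormal} if $v\in G$ and $vHv^{-1}\cap H\ne1$ imply $v\in H$.

\begin{lemma}\label{lem:factor}
The factor $B$ is malnormal in $A*B$.
\end{lemma}

\begin{proof}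
If $v\notin B$, write $v=v_0b$ with $b\in B$ and $v_0$ a normal form ending in a syllable from $A$. For $1\ne y\in B$ the word $v_0\,(byb^{-1})\,v_0^{-1}$ is a normal form with at least three syllables, so $vyv^{-1}\notin B$.
\end{proof}

Let $\mathbf D=\{\langle a\rangle,\ a\mapsto a^2\}$ be the dyadic tower of infinite cyclic groups, let $P=\{1,y\}$ be of order two, and let $\Phi$ be the bond of $\mathbf D*P$. For $\varepsilon\in\{0,1\}^{\mathbb N}$ put $h_i=a^{\varepsilon_i}$.

\begin{example}\label{ex:toy}
\emph{$(\mathbf D*P)^h\cong\mathbf D*P$ if and only if $\varepsilon$ is eventually constant.}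

The constant thread $(y)$ has order two in $\varprojlim(\mathbf D*P)$. If the towers are isomorphic, then by (T3) the twisted tower has a thread $(x_i)$ of order two. The bonds are injective, so every $x_i$ has order two. An element of $\langle a\rangle*P$ that is not conjugate into a factor is conjugate to a normal form with an even number of syllables, whose powers are again normal forms; so it has infinite order. Hence $x_i=u_iyu_i^{-1}$ for some $u_i$. The thread condition reads $u_iyu_i^{-1}=h_i\Phi(u_{i+1})\,y\,\Phi(u_{i+1})^{-1}h_i^{-1}$, and Lemma~\ref{lem:factor} gives $u_i^{-1}h_i\Phi(u_{i+1})\in P$. Let $a^{n_i}$ be the image of $u_i$ when $P$ is killed. Then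
\[
n_i=\varepsilon_i+2n_{i+1}\qquad\text{for all }i .
\]
If $n_i\ge1$ then $0\le n_{i+1}<n_i$, and if $n_i\le-2$ then $n_i<n_{i+1}\le-1$. So some $n_i$ is $0$ or $-1$. From $n_i=0$ we get $\varepsilon_i=0$, $n_{i+1}=0$, and from $n_i=-1$ we get $\varepsilon_i=1$, $n_{i+1}=-1$. Thus $\varepsilon$ is eventually constant. Conversely, if $\varepsilon$ is eventually constant, take $n_i=0$ or $n_i=-1$ for large $i$ and solve the recursion backward; Lemma~\ref{lem:twist} with $u_i=a^{n_i}$ gives $h'_i=1$.
\end{example}

So the factor $P$ acts as a marker: it survives to the inverse limit only for those twists $h$ that Lemma~\ref{lem:twist} can undo. Section~\ref{sec:marker} proves this in the form we need, with perfect subgroups in place of elements of order two.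

The second half of the idea fails for $\mathbf D$, and the failure is instructive. The marker lets us recover $\mathbf D^g$ from $\mathbf D^g*P$, but $\mathbf D^g=\mathbf D$ for every $g$. The sequence $\varepsilon$ is recorded by the cosets $k_jH_j$ of the subgroups $H_j=\langle a^{2^j}\rangle$, where $k_j$ is $a$ raised to the power $\varepsilon_0+2\varepsilon_1+\dots+2^{j-1}\varepsilon_{j-1}$. The twisted tower sees only the conjugates $k_jH_jk_j^{-1}=H_j$. To read the coset from the conjugate, even after passing to smaller subgroups as a pro-isomorphism does, we want each $H_j$ to be malnormal.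

\section{Uncountably many twists of a tower of free groups}\label{sec:count}

Let $F$ be the free group on $a,b$. We need an endomorphism $\varphi$ of $F$ that is injective, has malnormal image, and has image in $[F,F]$. The last condition will make $M$ contractible; it also makes $\varphi$ far from surjective. Put
\[
w_1=a\,b\,a^{-3}\,b\,a\,b^{-2}\,a,\qquad w_2=b\,a^{4}\,b\,a^{-2}\,b^{-3}\,a^{-2}\,b,
\]
and define $\varphi(a)=w_1$, $\varphi(b)=w_2$. The exponent sums of $a$ are $1-3+1+1=0$ and $4-2-2=0$, and those of $b$ are $1+1-2=0$ and $1+1-3+1=0$, so $\varphi(F)\subset[F,F]$. For each letter $x\in\{a^{\pm1},b^{\pm1}\}$ the reduced word $\varphi(x)$ begins and ends with $x$. Hence $\varphi(x)\varphi(x')$ is reduced whenever $xx'$ is, and applying $\varphi$ letter by letter to a reduced (cyclically reduced) word gives a reduced (cyclically reduced) word. In particular $\varphi$ is injective. The large exponents $-3$ and $4$ are signposts that show where each $w_k^{\pm1}$ sits inside a long word.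

\begin{lemma}\label{lem:malnormal}
The subgroup $H=\varphi(F)$ is malnormal in $F$.
\end{lemma}

\begin{proof}
Call the four words $w_1^{\pm1},w_2^{\pm1}$ \emph{blocks}. Consider a bi-infinite concatenation of blocks in which no block is followed by its inverse. It is a reduced word, and we list the exponents of its maximal syllables $a^m$. The syllables that contain neither the first nor the last letter of a block are given by the following table.
\[
\begin{array}{l|c|c|c}
\text{block}&\text{exponents}&\text{special}&\text{letters before it}\\ \hline
w_1=aba^{-3}bab^{-2}a&-3,\,1&-3&2\\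
w_1^{-1}=a^{-1}b^2a^{-1}b^{-1}a^3b^{-1}a^{-1}&-1,\,3&3&5\\
w_2=ba^4ba^{-2}b^{-3}a^{-2}b&4,\,-2,\,-2&4&1\\
w_2^{-1}=b^{-1}a^2b^3a^2b^{-1}a^{-4}b^{-1}&2,\,2,\,-4&-4&9
\end{array}
\]
Every other maximal $a$-syllable contains an end letter of a block $w_1^{\pm1}$. That letter is a single $a^{\pm1}$ within its block. The neighboring block is either the same block, which contributes one more letter $a^{\pm1}$, or $w_2^{\pm1}$, which contributes none. So these exponents are $\pm1$ or $\pm2$. Call a maximal $a$-syllable \emph{special} if its exponent is $\pm3$ or $\pm4$. Being special is a property of the bi-infinite word and not of its division into blocks. Each block contains exactly one special syllable and each special syllable lies in a block; by the table, its exponent determines the type of that block and the position where the block starts.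

Suppose $vhv^{-1}=h'$ with $1\ne h,h'\in H$. Write $h=\varphi(tut^{-1})$ and $h'=\varphi(t'u't'^{-1})$ with $u,u'$ cyclically reduced and nonempty. Replacing $v$ by $\varphi(t')^{-1}v\varphi(t)$ does not affect whether $v\in H$, so we may assume $v\varphi(u)v^{-1}=\varphi(u')$.

The Cayley tree of $F$ has vertex set $F$ and an edge labeled $x$ from $g$ to $gx$ for $x\in\{a,b\}$; the left action of $F$ preserves labels. Let $L_u$ be the line through $1$ that reads $\cdots\varphi(u)\varphi(u)\cdots$, with one copy of $\varphi(u)$ starting at $1$. It is a geodesic line because $\varphi(u)$ is cyclically reduced, and $\varphi(u)$ translates it forward by the word length $|\varphi(u)|$. A vertex at distance $d$ from $L_u$ is moved the distance $|\varphi(u)|+2d$ (go to $L_u$, along it, and out again), so $L_u$ is the set of vertices that $\varphi(u)$ moves least. The line $L_u$ is divided into blocks, none followed by its inverse, and the blocks start at the vertices $\varphi(u^mu_0)\in H$ with $m\in\mathbb Z$ and $u_0$ an initial segment of $u$. The same holds for $L_{u'}$.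

The set of vertices moved least by $v\varphi(u)v^{-1}$ is $vL_u$, so $vL_u=L_{u'}$, and the forward directions agree since both are the direction of translation of $\varphi(u')$. Thus the word read along $L_{u'}$ has two divisions into blocks, one with starting points in $H$ and one with starting points in $vH$. Take a block of the first division, starting at $z\in H$. Its special syllable lies in a block of the second division, which has the same type and hence also starts at $z$. So $z\in H\cap vH$, and $v\in H$.
\end{proof}

Let $H_j=\varphi^j(F)$, so that $F=H_0\supset H_1\supset\cdots$ and all $H_j\neq1$.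

\begin{corollary}\label{cor:Hj}
Each $H_j$ is malnormal in $F$.
\end{corollary}

\begin{proof}
The isomorphism $\varphi^j:F\to H_j$ carries $H_1$ to $H_{j+1}$, so $H_{j+1}$ is malnormal in $H_j$. If $H_j$ is malnormal in $F$ and $vH_{j+1}v^{-1}\cap H_{j+1}\ne1$, then $vH_jv^{-1}\cap H_j\neq1$, so $v\in H_j$, and then $v\in H_{j+1}$. Induct on $j$.
\end{proof}

For $g=(g_i)\in F^{\mathbb N}$ let
\[
\mathbf T_g=\{F,\ c_{g_i}\varphi\},
\]
the twist of $\{F,\varphi\}$ by $g$. For $\varepsilon\in\{0,1\}^{\mathbb N}$ write $\mathbf T_\varepsilon$ for $\mathbf T_g$ with $g_i=a^{\varepsilon_i}$. These towers are not pairwise nonisomorphic: by (T2), $\mathbf T_\varepsilon$ is unchanged up to isomorphism when $\varepsilon$ is shifted or altered in finitely many places. We do not classify them. Instead we show that a single homomorphism between finitely generated free groups cannot serve as the start of isomorphisms onto two different $\mathbf T_\varepsilon$, and then count homomorphisms.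

\begin{proposition}\label{prop:count}
For each $\omega\in\{0,1\}^{\mathbb N}$, the set $\{\varepsilon:\mathbf T_\varepsilon\cong\mathbf T_\omega\}$ is countable.
\end{proposition}

\begin{proof}
\emph{Towers of subgroups.} Fix $\varepsilon$ and $g_i=a^{\varepsilon_i}$. Since $\varphi^ic_{g_i}=c_{\varphi^i(g_i)}\varphi^i$, the bond of $\mathbf T_\varepsilon$ from level $i$ to level $0$ is $c_{k_i}\varphi^i$, where $k_i=k_i^\varepsilon$ is given by
\[
k_0=1,\qquad k_{i+1}=k_i\,\varphi^i(g_i).
\]
This bond is injective with image $H_i^\varepsilon=k_i^\varepsilon H_i(k_i^\varepsilon)^{-1}$. By (T1), $\mathbf T_\varepsilon$ is isomorphic to the tower of inclusions $F=H_0^\varepsilon\supset H_1^\varepsilon\supset\cdots$, which we use from now on. Since $\varphi^i(g_i)\in H_i\subset H_j$ for $i\ge j$,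
\begin{equation}\label{eq:coset}
k_i^\varepsilon H_j=k_j^\varepsilon H_j\qquad(i\ge j).
\end{equation}

\emph{The cosets determine $\varepsilon$.} Let $\varepsilon\ne\varepsilon'$ differ first at the index $i$. Then $k_i^\varepsilon=k_i^{\varepsilon'}$ and $(k_{i+1}^\varepsilon)^{-1}k_{i+1}^{\varepsilon'}=\varphi^i(a^{\pm1})$. This element is not in $H_{i+1}=\varphi^i(\varphi(F))$, because $\varphi^i$ is injective and $a\notin[F,F]\supset\varphi(F)$. So $k_j^\varepsilon H_j\ne k_j^{\varepsilon'}H_j$ for $j=i+1$.

\emph{What one homomorphism knows.} Let $\psi:\mathbf T_\omega\to\mathbf T_\varepsilon$ be an isomorphism, and let $u:H^\omega_m\to F$ represent $\psi_0$. We claim: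
\begin{enumerate}
\item[(i)] for every $j$ there is $l\ge m$ with $u(H_l^\omega)\subset H_j^\varepsilon$;
\item[(ii)] for every $l\ge m$ we have $H_i^\varepsilon\subset u(H_l^\omega)$ for all large $i$.
\end{enumerate}
For (i), a representative of $\psi_j$ has values in $H_j^\varepsilon$; followed by the inclusion into $F$ it represents $\psi_0$, so it agrees with $u$ on $H_l^\omega$ for large $l$. For (ii), let $e:H^\varepsilon_{i_0}\to H^\omega_l$ represent $(\psi^{-1})_l$. The restriction of $u$ to $H^\omega_l$ represents $\psi_0$, so $ue$ represents the $0$-th component of $\psi\psi^{-1}=\mathrm{id}$. Hence $ue$ is the inclusion on $H_i^\varepsilon$ for large $i$, and $H_i^\varepsilon=ue(H_i^\varepsilon)\subset u(H_l^\omega)$.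

\emph{Counting.} For each $\varepsilon$ in the set choose an isomorphism $\mathbf T_\omega\to\mathbf T_\varepsilon$ and a pair $(m,u)$ as above. There are countably many pairs, since $H_m^\omega$ is generated by two elements and $F$ is countable. If the set were uncountable, some $\varepsilon\neq\varepsilon'$ would share a pair $(m,u)$. Fix $j$. By (i) for $\varepsilon$ and (ii) for $\varepsilon'$ there are $l\geq m$ and $i\ge j$ with $H_i^{\varepsilon'}\subset u(H^\omega_l)\subset H_j^\varepsilon$. With $v=(k_j^\varepsilon)^{-1}k_i^{\varepsilon'}$ this reads $vH_iv^{-1}\subset H_j$. As $H_i\subset H_j$, the group $vH_jv^{-1}\cap H_j$ contains $vH_iv^{-1}\ne1$, and Corollary~\ref{cor:Hj} gives $v\in H_j$. With \eqref{eq:coset} we obtain $k_j^\varepsilon H_j=k_i^{\varepsilon'}H_j=k_j^{\varepsilon'}H_j$. This holds for every $j$, which contradicts $\varepsilon\ne\varepsilon'$.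
\end{proof}

\section{A perfect free factor marks the ray}\label{sec:marker}

A group is \emph{perfect} if its abelianization is trivial. Images of perfect groups are perfect. Subgroups of free groups are free, and a nontrivial free group maps onto $\mathbb Z$, so a free group has no nontrivial perfect subgroup. This is what will distinguish the marker $P$ from the free factors. A group is \emph{freely indecomposable} if it is not a free product of two nontrivial groups. We use two standard theorems.
\begin{itemize}
\item \emph{Grushko's theorem.} The minimal number of generators is additive under free products. By induction on this number, a nontrivial finitely generated group has a nontrivial freely indecomposable free factor.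
\item \emph{Kurosh subgroup theorem.} A subgroup $K$ of $A*B$ is a free product of a free group and of groups of the form $K\cap uAu^{-1}$ or $K\cap uBu^{-1}$. In particular, a freely indecomposable subgroup is free or lies in a conjugate of $A$ or of $B$.
\end{itemize}

\begin{proposition}\label{prop:marker}
Let $\mathbf T=\{G_i,\gamma_i\}$ and $\mathbf T'=\{G'_i,\gamma'_i\}$ be towers of free groups, the bonds of $\mathbf T'$ being injective. Let $P$ be a nontrivial finitely generated perfect group. If $\mathbf T*P\cong(\mathbf T'*P)^h$ for some $h\in\prod(G'_i*P)$, then $\mathbf T\cong\mathbf T'$.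
\end{proposition}

\begin{proof}
Put $B_i=G'_i*P$, $\Phi_i=\gamma'_i*\mathrm{id}_P$ and $\mathbf B=\{B_i,c_{h_i}\Phi_i\}$. The bonds of $\mathbf B$ are injective. Let $\psi:\mathbf T*P\to\mathbf B$ be an isomorphism.

\emph{A compatible family of copies of $P$.} The inclusions of the second factor define a morphism $\iota$ from the constant tower $P$ to $\mathbf T*P$. By (T3), $\psi\iota$ is a family of homomorphisms $x_i:P\to B_i$ with $x_i=c_{h_i}\Phi_ix_{i+1}$. Each $x_i$ is injective. Indeed, let $w:B_m\to G_0*P$ represent $(\psi^{-1})_0$. Then $wx_m$ is the $0$-th component of $\psi^{-1}\psi\iota=\iota$, which is the inclusion of $P$, so $x_m$ is injective. For $i<m$ the map $x_i$ is $x_m$ followed by an injective bond, and for $i>m$ the injective map $x_m$ is $x_i$ followed by a bond.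

\emph{Locating the copies.} If $P$ splits as $P_1*P_2$, a copy of $P$ in $B_i$ may be spread over several conjugates of $P$, as $\langle P_1,zP_2z^{-1}\rangle$ with $1\ne z\in G'_i$ is. So we follow only one factor. Let $P_1$ be a nontrivial freely indecomposable free factor of $P$, given by Grushko's theorem. It is a quotient of $P$, hence perfect. The subgroup $x_i(P_1)\cong P_1$ of $G'_i*P$ is freely indecomposable, nontrivial and perfect; it is therefore not free and does not lie in a conjugate of $G'_i$. By the Kurosh theorem $x_i(P_1)\subset u_iPu_i^{-1}$ for some $u_i\in B_i$.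

\emph{Undoing the twist.} Put $v_i=h_i\Phi_i(u_{i+1})$. Since $\Phi_i(P)=P$,
\[
x_i(P_1)=h_i\,\Phi_i\bigl(x_{i+1}(P_1)\bigr)\,h_i^{-1}\subset v_iPv_i^{-1}.
\]
Thus $u_iPu_i^{-1}\cap v_iPv_i^{-1}\ne1$, and Lemma~\ref{lem:factor} gives $q_i:=u_i^{-1}h_i\Phi_i(u_{i+1})\in P$. By Lemma~\ref{lem:twist},
\begin{equation}\label{eq:untwisted}
\mathbf T*P\ \cong\ \mathbf B\ \cong\ \{G'_i*P,\ c_{q_i}\Phi_i\},\qquad q_i\in P .
\end{equation}

\emph{Killing $P$.} An isomorphism of towers need not carry one factor $P$ to the other, so we kill $P$ by a functor. For a group $G$ let $\mathcal R(G)$ be the subgroup generated by all perfect subgroups. Every homomorphism $G\to G'$ carries $\mathcal R(G)$ into $\mathcal R(G')$. Applied to inner automorphisms this shows that $\mathcal R(G)$ is normal, and $G\mapsto G/\mathcal R(G)$ is a functor. Let $G$ be free and let $\pi:G*P\to G$ be the identity on $G$ and trivial on $P$. The kernel of $\pi$ is generated by the conjugates of $P$, which are perfect, so $\ker\pi\subset\mathcal R(G*P)$; and $\pi(\mathcal R(G*P))\subset\mathcal R(G)=1$. Hence $\ker\pi=\mathcal R(G*P)$, and the functor sends $G*P$ to $G$. For the projections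 $\pi_i:G'_i*P\to G'_i$ we have $\pi_ic_{q_i}\Phi_i=\gamma'_i\pi_{i+1}$, because $\pi_i(q_i)=1$ and $\pi_i\Phi_i=\gamma_i'\pi_{i+1}$ on each factor. So the functor sends the right side of \eqref{eq:untwisted} to $\mathbf T'$ and, in the same way with $q_i=1$, the left side to $\mathbf T$. By (T4), $\mathbf T\cong\mathbf T'$.
\end{proof}

For $P=1$ the proposition fails: $\mathbf T_\varepsilon$ is a twist of $\{F,\varphi\}$ for every $\varepsilon$, while by Proposition~\ref{prop:count} only countably many $\mathbf T_\varepsilon$ are isomorphic to $\{F,\varphi\}$.

\section{The manifolds $M$ and $N$}\label{sec:MN}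

From now on $n\ge4$. All fundamental group computations rest on the fact that removing something of codimension at least three does not change $\pi_1$.

\begin{lemma}\label{lem:handles}
Let $E$ be a compact codimension-$0$ submanifold in the interior of an $n$-manifold $Y$, and suppose $E$ has a handle decomposition with handles of index at most $k\le n-3$. Then the inclusions $Y-\operatorname{Int}E\hookrightarrow Y$ and $\partial E\hookrightarrow E$ induce bijections on $\pi_0$ and isomorphisms on $\pi_1$.
\end{lemma}

\begin{proof}
A handle $D^j\times D^{n-j}$ of index $j$, read from the other side, is a handle of index $n-j$. So $E$ is obtained from a collar of $\partial E$, and $Y$ from $Y-\operatorname{Int}E$, by attaching handles of index at least $n-k\ge3$. Up to homotopy this attaches cells of dimension at least $3$, which changes neither $\pi_0$ nor $\pi_1$.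
\end{proof}

We apply the lemma to one-dimensional handlebodies, $k=1$, and this requires $n\ge4$. For $n=3$ the conclusion fails: the complement of a solid torus in $S^3$ has first homology $\mathbb Z$.

We also use \emph{Alexander duality}: for a nonempty proper compact subset $X\subset S^n$, the reduced homology $\tilde H_k(S^n-X)$ is isomorphic to the reduced \v{C}ech cohomology of $X$ in degree $n-k-1$. \v{C}ech cohomology agrees with singular cohomology on compact manifolds and takes a nested intersection of compact sets to the direct limit. Finally, by the theorems of Hurewicz and Whitehead, a simply connected acyclic manifold is contractible.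

\subsection*{Construction of $M$}
A \emph{handlebody} will mean a compact $n$-dimensional submanifold of $S^n$ with one $0$-handle and two $1$-handles. An embedded wedge of two smooth loops has arbitrarily thin handlebody neighborhoods (a ball around the wedge point and tubes around the two remaining arcs), which deformation retract to the wedge. We realize $\varphi$ by nesting handlebodies.

Let $E_0\subset S^n$ be a handlebody, $p_0\in\partial E_0$, and $\theta_0:F\to\pi_1(E_0,p_0)$ an isomorphism. Suppose $(E_i,p_i,\theta_i)$ is given. Choose a point $*\in\operatorname{Int}E_i$ and a path $\xi$ in $E_i$ from $p_i$ to $*$. By general position (here $n\ge3$ suffices) there is an embedded wedge of loops $\ell_1,\ell_2$ at $*$ in $\operatorname{Int}E_i$ with $[\xi\ell_k\xi^{-1}]=\theta_i(w_k)$. Let $E_{i+1}\subset\operatorname{Int}E_i$ be a handlebody neighborhood of the wedge, let $p_{i+1}\in\partial E_{i+1}$, and let $\eta$ be a path in $E_{i+1}$ from $p_{i+1}$ to $*$. Define the isomorphism $\theta_{i+1}$ by $\theta_{i+1}(a)=[\eta\ell_1\eta^{-1}]$ and $\theta_{i+1}(b)=[\eta\ell_2\eta^{-1}]$, and let $\delta_i=\xi\eta^{-1}$, a path in $E_i$ from $p_i$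 to $p_{i+1}$. Then in $\pi_1(E_i,p_i)$
\begin{equation}\label{eq:phi}
\delta_i\,\theta_{i+1}(x)\,\delta_i^{-1}=\theta_i(\varphi(x)),\qquad x\in F,
\end{equation}
since both sides are homomorphisms in $x$ and equal $[\xi\ell_1\xi^{-1}]$ and $[\xi\ell_2\xi^{-1}]$ at $x=a$ and $x=b$. Let $X=\bigcap_iE_i$, a nonempty compact set, and let $M=S^n-X$ with the orientation of $S^n$.

\begin{proposition}\label{prop:M}
$M$ is a contractible open manifold. The sets $U_i=E_i-X$ form a cofinal sequence of closed path-connected neighborhoods of infinity in $M$, and inclusion induces isomorphisms $\pi_1(U_i,p_i)\cong\pi_1(E_i,p_i)$.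
\end{proposition}

\begin{proof}
A compact set $K\subset M$ misses some $E_j$, because the compact sets $K\cap E_j$ are nested with empty intersection. Since $X\subset\operatorname{Int}E_j$, the manifold $M$ is the increasing union of the compact sets $S^n-\operatorname{Int}E_j$, and every compact subset of $M$ lies in one of them. These sets are connected and simply connected by Lemma~\ref{lem:handles}, hence so is $M$. By Alexander duality $\tilde H_k(M)\cong\varinjlim_j\tilde H^{n-k-1}(E_j)$. Now $\tilde H^q(E_j)=0$ for $q\ne1$. By \eqref{eq:phi} the map $H_1(E_{j+1})\to H_1(E_j)$ is the abelianization of $\varphi$, which is zero because $\varphi(F)\subset[F,F]$; so the dual map $H^1(E_j)\to H^1(E_{j+1})$ is zero and the direct limit vanishes. Thus $M$ is acyclic and simply connected, hence contractible. It is a nonempty proper open subset of $S^n$, so it is noncompact without boundary.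

The set $U_i$ is closed in $M$, its complement lies in the compact set $S^n-\operatorname{Int}E_i\subset M$, and cofinality was shown above. For $j>i$, Lemma~\ref{lem:handles} shows that $E_i-\operatorname{Int}E_j$ is connected and that its inclusion in $E_i$ is an isomorphism on $\pi_1$. The set $U_i$ is the increasing union of these sets, and every path or homotopy in $U_i$ has compact image and so lies in one of them. The last two claims follow.
\end{proof}

The same construction with one $1$-handle, each $E_{i+1}$ winding twice around $E_i$, realizes the dyadic tower of Section~\ref{sec:toy}. There the direct limit is $\mathbb Z[\frac12]\cong H_{n-2}(M)$, and $M$ is not contractible.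

\subsection*{Rays in $M$}
Let $Q_i=E_i-\operatorname{Int}E_{i+1}$, a compact connected manifold with boundary $\partial E_i\sqcup\partial E_{i+1}$ and $\pi_1(Q_i)\cong\pi_1(E_i)$. Fix disjoint bicollars $\partial E_i\times(-\frac14,\frac14)\subset M$, with the positive side inside $E_i$. Let $g\in F^{\mathbb N}$. Since $Q_i\hookrightarrow E_i$ is a $\pi_1$-isomorphism of connected spaces, the class of paths $\theta_i(g_i)\delta_i$ in $E_i$ from $p_i$ to $p_{i+1}$ contains a path in $Q_i$. Push its interior into $\operatorname{Int}Q_i$, let it follow the collar lines through $p_i$ and $p_{i+1}$ near its ends, and make it a smooth embedded arc by general position. These arcs, preceded by an arc outside $E_0$ that ends along the collar line at $p_0$, fit together to a smooth embedding $\tilde r_g:[-1,\infty)\to M$ with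
\[
\tilde r_g(i)=p_i,\qquad \tilde r_g((i,i+1))\subset\operatorname{Int}Q_i\quad(i\ge0),\qquad \tilde r_g([-1,0))\cap E_0=\emptyset .
\]
It is proper because $\tilde r_g([i,\infty))\subset U_i$. Let $r_g=\tilde r_g|_{[-1/2,\infty)}$; the extra piece leaves room for a regular neighborhood.

\begin{lemma}\label{lem:Tg}
For the system $(U_i,t_i=i)$, the isomorphisms $\theta_i$ identify $\Pi(M,r_g)$ with $\mathbf T_g$.
\end{lemma}

\begin{proof}
Identify $\pi_1(U_i,p_i)$ with $\pi_1(E_i,p_i)$. By \eqref{eq:phi} the bond sends $\theta_{i+1}(x)$ to $\theta_i(g_i)\,\delta_i\theta_{i+1}(x)\delta_i^{-1}\,\theta_i(g_i)^{-1}=\theta_i(g_i\varphi(x)g_i^{-1})$.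
\end{proof}

\subsection*{The summand $N$}

\begin{proposition}\label{prop:Cexists}
For every $n\ge4$ there is a compact oriented contractible $n$-manifold $C$ with $\pi_1(\partial C)\ne1$.
\end{proposition}

\begin{proof}
For $n=4$ such manifolds were constructed by Mazur \cite{Mazur}. Let $n\ge5$ and
\[
P_0=\langle x,y\mid x^3y^{-5},\ y^5(xy)^{-2}\rangle .
\]
In the abelianization $3x=5y=2x+2y$; so $x=2y$, then $6y=5y$, and $x=y=0$. Thus $P_0$ is perfect. It is nontrivial: composing permutations from right to left, $x\mapsto(1\,5\,3)$ and $y\mapsto(1\,2\,3\,4\,5)$ give $xy\mapsto(1\,2)(3\,4)$, so $x^3$, $y^5$ and $(xy)^2$ all map to $1$, and we obtain a nontrivial homomorphism $P_0\to A_5$.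

Let $E\subset S^n$ be a handlebody. By Lemma~\ref{lem:handles}, $\pi_1(\partial E)\cong\pi_1(E)$ is free on two generators $x,y$, and $S^n-\operatorname{Int}E$ is simply connected. Represent the two relators by disjoint embedded circles in $\partial E$. They bound disks in $S^n-\operatorname{Int}E$, and since $2+2<n$, general position makes these disks disjoint and properly embedded. Their tubular neighborhoods are $2$-handles attached to $E$. The result $V$ has one $0$-handle, two $1$-handles, two $2$-handles, and $\pi_1(V)=P_0$. Then $H_1(V)=0$ and $\chi(V)=1$, so $H_2(V)$ has rank $0$; it is free because $V$ has the homotopy type of a $2$-complex. Hence $V$ is acyclic. Let $C=S^n-\operatorname{Int}V$. It is acyclic by Alexander duality and simply connected by Lemma~\ref{lem:handles} with $k=2\le n-3$, hence contractible. The same lemma gives $\pi_1(\partial C)=\pi_1(\partial V)\cong\pi_1(V)=P_0\ne1$.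
\end{proof}

Now let $C$ be any manifold as in Theorem~\ref{thm:main}, $N=\operatorname{Int}C$ and $P=\pi_1(\partial C)\ne1$. Lefschetz duality gives $H_j(C,\partial C)\cong H^{n-j}(C)=0$ for $j=1,2$, and the exact sequence of the pair shows that $\partial C$ is connected and $H_1(\partial C)=0$. So $P$ is perfect, and it is finitely generated because $\partial C$ is a compact manifold: the contractibility of $C$ provides the marker that Proposition~\ref{prop:marker} requires. A collar of $\partial C$ gives a proper embedding $c:\partial C\times[-1,\infty)\to N$ onto a closed neighborhood of infinity. The sets $V_i=c(\partial C\times[i,\infty))$ are cofinal. Fix $q\in\partial C$ and let $s(t)=c(q,t)$ for $t\ge-\frac12$. The tower of $N$ at $s$ is the constant tower $P$, so by Example~\ref{ex:notwist} and Lemma~\ref{lem:change} it is the same at every base ray; this is why only the ray in $M$ is varied.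

\section{The end of $M\natural N$ and the proof of Theorem~\ref{thm:main}}\label{sec:Z}

Fix $g\in F^{\mathbb N}$ and let $Z_g=M\natural_{r_g,s}N$. To compute its tower we choose the regular neighborhoods and the gluing map so that the levels $\partial E_i$ in $M$ match the levels $c(\partial C\times\{i\})$ in $N$.

\subsection*{Adapted tubes}
Let $D_\rho$ be the closed disk of radius $\rho$ in $\mathbb R^{n-1}$, $D=D_1$ and $S^{n-2}=\partial D$. Fix a smooth function $\beta:[-1,\infty)\to[0,1]$ with $\beta(-1)=0<\beta'(-1)$, $\beta>0$ on $(-1,\infty)$ and $\beta=1$ on $[-\frac12,\infty)$. The capped tube $\Omega=\{(t,y):|y|^2\le\beta(t)\}$ coincides with $[-\frac12,\infty)\times D$ for $t\ge-\frac12$. With the smooth positive function $m(t)=(t+1)/\beta(t)$, the map $(t,y)\mapsto2\bigl(\sqrt{m(t)}\,y,\ t+1-m(t)|y|^2\bigr)$ is a diffeomorphism of pairs $(\Omega,[-\frac12,\infty)\times\{0\})\to(\mathbb R^n_+,s_0)$: it opens the tube to the paraboloid $|x'|^2\le x_n$, shears the paraboloid onto $\mathbb R^n_+$, and scales.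

There is an embedding $\tau:[-1,\infty)\times D_2\to M$ with $\tau(t,0)=\tilde r_g(t)$ and
\begin{equation}\label{eq:tube}
\tau^{-1}(E_i)=[i,\infty)\times D_2\qquad(i\ge0).
\end{equation}
To construct it, take a Riemannian metric on $M$ that is a product near each $\partial E_i$, an orthonormal framing of the normal bundle of $\tilde r_g$, and the normal exponential map scaled by a small positive function of $t$. For $t$ near $i$ the ray follows a collar line, and the normal disk lies in a slice of the bicollar, which is totally geodesic. For the remaining $t$, a small normal disk lies in $\operatorname{Int}Q_i$, or outside $E_0$ if $t<0$. This gives \eqref{eq:tube}, which also shows that $\tau$ is proper. On the side of $N$, choose an embedding $\kappa:D_2\to\partial C$ with $\kappa(0)=q$ and put $\sigma(t,y)=c(\kappa(y),t)$. Then $\nu r_g=\tau(\Omega)$ and $\nu s=\sigma(\Omega)$ are regular neighborhoods. Let $f=\sigma\tau^{-1}:\partial\nu r_g\to\partial\nu s$. Precomposing $\kappa$ with a reflection of $\mathbb R^{n-1}$ preserves $s$ and $\nu s$ and changes the orientation character of $f$, so we may assume that $f$ reverses orientation. We use these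 choices to form $Z_g$.

For $i\ge0$ put
\[
R_i=\tau([i,\infty)\times S^{n-2}),\quad U'_i=U_i-\operatorname{Int}\nu r_g,\quad V'_i=V_i-\operatorname{Int}\nu s,\quad W_i=U'_i\cup_fV'_i\subset Z_g .
\]
By \eqref{eq:tube}, $U'_i\cap\partial\nu r_g=R_i$, and $V'_i\cap\partial\nu s=\sigma([i,\infty)\times S^{n-2})=f(R_i)$. So $U'_i\cap V'_i=R_i$ in $Z_g$. Fix $y_0\in S^{n-2}$ and let $r'_g(t)=\tau(t,y_0)$, $t\ge0$, a base ray along the seam with $r'_g([i,\infty))\subset R_i$.

\begin{proposition}\label{prop:towerZ}
$Z_g$ is one-ended, and $\Pi(Z_g,r'_g)\cong\mathbf T_g*P$.
\end{proposition}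

\begin{proof}
The two halves $M-\operatorname{Int}\nu r_g$ and $N-\operatorname{Int}\nu s$ are closed in $Z_g$ and closed in $M$ and $N$. Since the $U_i$ and the $V_i$ are cofinal sequences of neighborhoods of infinity in $M$ and $N$, the $W_i$ form such a sequence in $Z_g$.

We apply van Kampen's theorem three times, each time to a union of two closed sets that meet in $R_i\cong[i,\infty)\times S^{n-2}$. This set is connected and simply connected because $n-2\ge2$; this is the second use of $n\ge4$. The shells $\frac12<|y|\le1$ and $1\le|y|<2$ of $\tau$ and $\sigma$ are collars of $R_i$ in the pieces, so the pieces can be thickened to open sets without changing homotopy types.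

First, $U_i=U'_i\cup\tau([i,\infty)\times D)$ with the second piece contractible. As $U_i$ is connected, every component of $U'_i$ meets the connected set $R_i$, so $U'_i$ is connected, and $\pi_1(U'_i)\to\pi_1(U_i)$ is an isomorphism. Second, the same argument applies to $V_i=V'_i\cup\sigma([i,\infty)\times D)$: the set $V'_i=c(\Sigma\times[i,\infty))$, where $\Sigma=\partial C-\operatorname{Int}\kappa(D)$, is connected and $\pi_1(\Sigma)\cong\pi_1(V'_i)\cong\pi_1(V_i)\cong P$. Third, $W_i$ is path connected, so $Z_g$ is one-ended, and
\[
\pi_1(W_i,r'_g(i))=\pi_1(U'_i,r'_g(i))*\pi_1(V'_i,r'_g(i)).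
\]

Use the system $(W_i,t_i=i)$. The segment $r'_g|_{[i,i+1]}$ lies in $R_i\subset U'_i\cap V'_i$, so each bond is the free product of a bond between first factors and a bond between second factors. On the second factors, the projections $V'_i\to\Sigma$ are homotopy equivalences, commute with inclusions, and send $r'_g(t)=c(\kappa(y_0),t)$ to the single point $\kappa(y_0)$. They identify all terms with $\pi_1(\Sigma,\kappa(y_0))\cong P$ and all bonds with the identity. On the first factors, the inclusions $U'_i\subset U_i$ identify terms and bonds with those of $\Pi(M,r'_g)$ for the system $(U_i,i)$, where $r'_g$ is viewed in $M$. Apply Lemma~\ref{lem:change} to $r_g$ and $r'_g$, with $\alpha_i$ the image under $\tau$ of the segment from $(i,0)$ to $(i,y_0)$. The loop defining $h_i$ bounds the rectangle $\tau([i,i+1]\times[0,y_0])\subset U_i$, so $h_i=1$, and by Lemma~\ref{lem:Tg} terms and bonds are identified with those of $\mathbf T_g$. By (T1) the tower of $Z_g$ is $\{F*P,\ (c_{g_i}\varphi)*\mathrm{id}_P\}$.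
\end{proof}

\begin{proposition}\label{prop:remember}
Let $g,g'\in F^{\mathbb N}$. If $\Pi(Z_g,r'_g)\cong\Pi(Z_{g'},\rho)$ for some base ray $\rho$ in $Z_{g'}$, then $\mathbf T_g\cong\mathbf T_{g'}$. In particular, if $M\natural_{r_g,s}N$ and $M\natural_{r_{g'},s}N$ are homeomorphic, then $\Pi(M,r_g)\cong\Pi(M,r_{g'})$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:change} and the term-by-term identification in Proposition~\ref{prop:towerZ}, $\Pi(Z_{g'},\rho)\cong(\mathbf T_{g'}*P)^h$ for some $h$. So $\mathbf T_g*P\cong(\mathbf T_{g'}*P)^h$. The bonds $c_{g'_i}\varphi$ are injective and $P$ is nontrivial, finitely generated and perfect, so Proposition~\ref{prop:marker} gives $\mathbf T_g\cong\mathbf T_{g'}$. If $\lambda:Z_g\to Z_{g'}$ is a homeomorphism, the hypothesis holds with $\rho=\lambda r'_g$ by Lemma~\ref{lem:functor}, and Lemma~\ref{lem:Tg} identifies the two towers with those of $M$.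
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M$ be the manifold of Proposition~\ref{prop:M}, which depends only on $n$. For $\varepsilon\in\{0,1\}^{\mathbb N}$ let $r_\varepsilon=r_g$ and $Z_\varepsilon=Z_g$ with $g_i=a^{\varepsilon_i}$. All $Z_\varepsilon$ are end-sums of $M$ and $N$ with the same ray $s\subset N$. If $Z_\varepsilon$ is homeomorphic to $Z_\omega$, by a homeomorphism of either orientation character, then $\mathbf T_\varepsilon\cong\mathbf T_\omega$ by Proposition~\ref{prop:remember}, and for fixed $\omega$ this holds for only countably many $\varepsilon$ by Proposition~\ref{prop:count}. A set of cardinality $2^{\aleph_0}$ partitioned into countable classes has $2^{\aleph_0}$ classes. Diffeomorphic manifolds are homeomorphic, so the number of diffeomorphism types is also $2^{\aleph_0}$.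
\end{proof}

\section{Proper homotopy types and neighborhoods of infinity}\label{sec:more}

Write $r'_\varepsilon$ for the base ray $r'_g$ in $Z_\varepsilon$. By Propositions~\ref{prop:remember} and~\ref{prop:count}, each part of Theorem~\ref{thm:more} follows once the given relation between $Z_\varepsilon$ and $Z_\omega$ yields an isomorphism $\Pi(Z_\varepsilon,r'_\varepsilon)\cong\Pi(Z_\omega,\rho)$ for some base ray $\rho$.

\begin{lemma}\label{lem:homotopy}
Let $\Lambda:Y\times I\to Y'$ be a proper homotopy from $\lambda_0$ to $\lambda_1$ between one-ended manifolds, and let $\rho$ be a base ray in $Y$. Then there is an isomorphism $\beta:\Pi(Y',\lambda_1\rho)\to\Pi(Y',\lambda_0\rho)$ with $\lambda_{0*}=\beta\lambda_{1*}$. In particular, a proper map that is properly homotopic to the identity induces an isomorphism.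
\end{lemma}

\begin{proof}
Take cofinal sequences $W_i\subset Y$ and $W'_i\subset Y'$ of path-connected neighborhoods of infinity. The projection to $Y$ of the compact set $\Lambda^{-1}(\overline{Y'-W'_i})$ misses some $W_j$, so after passing to a subsequence of the $W_i$ we have $\Lambda(W_i\times I)\subset W'_i$. Choose $t_i$ so that $(W_i,t_i)$ is a system for $\rho$; then $(W'_i,t_i)$ is a system for both $\lambda_0\rho$ and $\lambda_1\rho$. Let $\alpha_i$ be the path $z\mapsto\Lambda(\rho(t_i),z)$ in $W'_i$ from $\lambda_0\rho(t_i)$ to $\lambda_1\rho(t_i)$. In Lemma~\ref{lem:change}, applied to the rays $\lambda_0\rho$ and $\lambda_1\rho$, the loop defining $h_i$ bounds the square $(t,z)\mapsto\Lambda(\rho(t),z)$, $t\in[t_i,t_{i+1}]$, which lies in $W'_i$. So $h_i=1$, and transport along the $\alpha_i$ is an isomorphism $\beta$ as stated. For a loop $\ell$ in $W_i$ at $\rho(t_i)$, the homotopy $\Lambda$ sweeps $\ell$ inside $W'_i$ and gives $\lambda_0\ell\simeq\alpha_i(\lambda_1\ell)\alpha_i^{-1}$ relative to the base point. Hence $\lambda_{0*}=\beta\lambda_{1*}$ at every level.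
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $\lambda:Z\to Z'$ be a proper homotopy equivalence of one-ended manifolds with proper homotopy inverse $\mu$, and let $\rho$ be a base ray in $Z$. The rays move under $\mu\lambda$ and $\lambda\mu$, so we consider three morphisms,
\[
\Pi(Z,\rho)\xrightarrow{\ \lambda_*\ }\Pi(Z',\lambda\rho)\xrightarrow{\ \mu_*\ }\Pi(Z,\mu\lambda\rho)\xrightarrow{\ \lambda_*\ }\Pi(Z',\lambda\mu\lambda\rho).
\]
By Lemmas~\ref{lem:functor} and~\ref{lem:homotopy}, the composite $(\mu\lambda)_*$ of the first two and the composite $(\lambda\mu)_*$ of the last two are isomorphisms. So $\mu_*$ has a right inverse and a left inverse and is an isomorphism, and then so is the first map $\lambda_*=\mu_*^{-1}(\mu\lambda)_*$. Apply this with $Z=Z_\varepsilon$, $Z'=Z_\omega$ and $\rho=r'_\varepsilon$. The count of types follows as in the proof of Theorem~\ref{thm:main}.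
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $U\subset Z$ and $U'\subset Z'$ be closed neighborhoods of infinity in one-ended manifolds and $\lambda:U\to U'$ a homeomorphism. Let $W_i$ be a cofinal sequence of path-connected neighborhoods of infinity in $Z$. The compact set $\overline{Z-U}$ misses some $W_i$, so after discarding finitely many terms all $W_i$ lie in $U$. We show that the path-connected sets $\lambda(W_i)$ form such a sequence in $Z'$.

Since $U$ is closed, $K_i=U\cap\overline{Z-W_i}$ is compact, and it contains $U-W_i$. Hence $Z'-\lambda(W_i)=(Z'-U')\cup\lambda(U-W_i)$ lies in the compact set $\overline{Z'-U'}\cup\lambda(K_i)$, and $\lambda(W_i)$ is a neighborhood of infinity. If $K'\subset Z'$ is compact, then $K'\cap U'$ is compact because $U'$ is closed, so $\lambda^{-1}(K'\cap U')$ is compact and misses some $W_i$; thus $K'$ misses $\lambda(W_i)$. Let $\rho$ be a base ray of $Z$ contained in $U$. Then $(\lambda\rho)^{-1}(K')=\rho^{-1}(\lambda^{-1}(K'\cap U'))$ is compact, so $\lambda\rho$ is a base ray of $Z'$. If $(W_i,t_i)$ is a system for $\rho$, then $(\lambda(W_i),t_i)$ is a system for $\lambda\rho$, and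 $\lambda$ identifies the two towers term by term. Apply this with $Z=Z_\varepsilon$, $Z'=Z_\omega$ and $\rho$ a tail of $r'_\varepsilon$ contained in $U$.
\end{proof}

\begin{remark}
Closedness of $U$ and $U'$ is what forces $\lambda$ to carry the end of $Z$ to the end of $Z'$. A homeomorphism between complements of compact sets need not do so: the inversion $x\mapsto x/|x|^2$ of $\mathbb R^n-\{0\}$ sends the end of $\mathbb R^n$ to the puncture. We make no claim about such homeomorphisms.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CGH}
Jack S. Calcut, Craig R. Guilbault, and Patrick V. Haggerty,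
\emph{Extreme Nonuniqueness of End-Sum},
arXiv:2002.07213 (2020).

\bibitem{Mazur}
Mazur,
\emph{A note on some contractible 4-manifolds},
Ann. of Math. 73 (1961).

\end{thebibliography}
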